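# Ultrafilters on $\omega$ of Tukey type $\omega_1\times\mathfrak c$ when $\omega_1<\mathfrak p$

## 1. Directed sets, Tukey maps, and ultrafilters ordered by $\supseteq^*$

**Definition 1 (directed quasiorders).** A *quasiorder* is a set with a reflexive transitive relation $\le$. It is *directed* if every finite subset has an upper bound. A subset is *bounded* if it has an upper bound. The product $P\times Q$ carries the coordinatewise order: $\langle p_0,q_0\rangle\le\langle p_1,q_1\rangle$ iff $p_0\le p_1$ and $q_0\le q_1$. Cardinals are viewed as ordinals with their usual order.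

Example. A set $Y\subseteq\omega_1\times\omega_2$ is bounded iff both of its projections are bounded. So $\{\langle\alpha,0\rangle:\alpha<\omega_1\}$ is unbounded, while $\{\langle 0,\beta\rangle:\beta<\omega_1\}$ is bounded by $\langle 0,\omega_1\rangle$.

**Definition 2 (Tukey maps).** For directed $P,Q$, a map $f\colon P\to Q$ is a *Tukey map* if the image of every unbounded subset of $P$ is unbounded in $Q$. Equivalently: if $f[X]$ is bounded, then $X$ is bounded. Write $P\le_TQ$ if a Tukey map $P\to Q$ exists, and $P\equiv_TQ$ if $P\le_TQ\le_TP$. Compositions of Tukey maps are Tukey maps.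

Example. $\omega_1\le_T\omega_1\times\omega_2$ via $\alpha\mapsto\langle\alpha,0\rangle$. But $\omega_1\not\le_T\omega_2$: any $g\colon\omega_1\to\omega_2$ has bounded range, although its domain is unbounded. So $\omega_1\times\omega_2\not\equiv_T\omega_2$. Also $\omega_2\not\le_T\omega_1$: any map $\omega_2\to\omega_1$ has a fiber of size $\omega_2$, which is unbounded and has a one-point image. Since $\omega_2\le_T\omega_1\times\omega_2$, we get $\omega_1\times\omega_2\not\equiv_T\omega_1$. The type $\omega_1\times\omega_2$ really has two independent directions.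

**Definition 3 (ultrafilters as directed sets).** For $A,B\subseteq\omega$ we write $A\supseteq^*B$, or $B\subseteq^*A$, if $B\setminus A$ is finite. $\omega^*=\beta\omega\setminus\omega$ is the set of nonprincipal ultrafilters on $\omega$. For $\mathcal U\in\omega^*$, $\langle\mathcal U,\supseteq^*\rangle$ is the directed quasiorder in which $A\le B$ iff $A\supseteq^*B$.

So going up means shrinking, and a subset of $\mathcal U$ is bounded iff it has a pseudointersection that belongs to $\mathcal U$. Example: $\{A,B\}$ is bounded by $A\cap B$. The whole of $\mathcal U$ is unbounded, by the following fact, which we use several times: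

$$\text{if }\mathcal U\in\omega^*,\text{ then no infinite } Z \text{ satisfies } Z\subseteq^*A\text{ for all }A\in\mathcal U.\tag{1}$$

Indeed, split $Z=Z_0\cup Z_1$ into two disjoint infinite pieces. One of $Z_0$, $\omega\setminus Z_0$ is in $\mathcal U$, but $Z\setminus Z_0=Z_1$ and $Z\setminus(\omega\setminus Z_0)=Z_0$ are both infinite.

**Definition 4 (P-points).** $\mathcal U\in\omega^*$ is a *P-point* if every countable subset of $\mathcal U$ has a pseudointersection in $\mathcal U$, that is, is bounded in $\langle\mathcal U,\supseteq^*\rangle$.

Example. Replace $\omega$ by $\omega\times\omega$ and let $\mathcal U$ be an ultrafilter containing every $X$ such that all but finitely many columns $\{n:(m,n)\in X\}$ are cofinite. Then $A_m=\{(i,n):i\ge m\}\in\mathcal U$. If $X\subseteq^*A_m$ for all $m$, then every column of $X$ is finite, so the complement of $X$ is in $\mathcal U$ and $X\notin\mathcal U$. This $\mathcal U$ is not a P-point. P-points appear in Section 2.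

**Definition 5 ($\mathfrak c$ and $\mathfrak p$).** $\mathfrak c=2^{\aleph_0}$. The cardinal $\mathfrak p$ is the least size of a family $\mathcal F\subseteq[\omega]^\omega$ such that every finite subfamily of $\mathcal F$ has infinite intersection, but no infinite $X\subseteq\omega$ satisfies $X\setminus F$ finite for all $F\in\mathcal F$.

Example. A countable family $\{F_0,F_1,\dots\}$ with infinite finite intersections has a pseudointersection: choose $x_0<x_1<\cdots$ with $x_n\in F_0\cap\dots\cap F_n$. So $\omega_1\le\mathfrak p$. By (1), a nonprincipal ultrafilter is a family as in the definition, so $\mathfrak p\le\mathfrak c$.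

We can now ask the question. Its source is David Milovich, "Tukey classes of ultrafilters on omega", arXiv:0807.3978 (2008).

**Question.** Is it consistent with $\omega_1<\mathfrak p$ that there exists $\mathcal U\in\omega^*$ such that $\langle\mathcal U,\supseteq^*\rangle\equiv_T\omega_1\times\mathfrak c$?

The answer is yes, relative to ZFC: if $V\models\mathrm{ZFC+GCH}$ (for example $V=L$), some ccc forcing extension of $V$ satisfies $\omega_1<\mathfrak p=\mathfrak c=\omega_2$ and contains $\mathcal U\in\omega^*$ with $\langle\mathcal U,\supseteq^*\rangle\equiv_T\omega_1\times\mathfrak c$. This is the case $\lambda=\omega_1$ of the following theorem.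

**Theorem A.** Let $\lambda$ be a regular uncountable cardinal with $\lambda^{\aleph_0}=\lambda$ and $2^\lambda=\lambda^+$ (for instance $\lambda=\omega_1$ under GCH). There is a ccc forcing extension in which $\mathfrak p=\mathfrak c=\lambda^+$ and there are $\mathcal U,\mathcal V\in\omega^*$ with $\langle\mathcal U,\supseteq^*\rangle\equiv_T\lambda\times\mathfrak c$ and $\langle\mathcal V,\supseteq^*\rangle\equiv_T\mathfrak c$, where $\mathcal V$ is a finite-to-one image of $\mathcal U$.

As a complement, not needed for the question, the case $\lambda=\omega$ is impossible in ZFC: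

**Theorem B (ZFC).** Let $Q$ be a nonempty directed set in which every countable subset is bounded. If $\mathcal U\in\omega^*$ and $\langle\mathcal U,\supseteq^*\rangle\le_T\omega\times Q$, then $\mathcal U$ is a P-point. Hence $\langle\mathcal U,\supseteq^*\rangle\not\equiv_T\omega\times Q$ for all $\mathcal U\in\omega^*$. In particular $\omega\times\mathfrak c$ is never realized.

## 2. The types $\mathfrak c$ and $\omega\times\mathfrak c$

We first try types simpler than $\omega_1\times\mathfrak c$.

**The type $\mathfrak c$ when $\mathfrak p=\mathfrak c$.** Suppose $\mathfrak p=\mathfrak c$ and enumerate $\mathcal P(\omega)=\{X_\xi:\xi<\mathfrak c\}$. Build a $\subseteq^*$-decreasing sequence $\langle v_\xi:\xi<\mathfrak c\rangle$ of infinite sets. Let $v_0=\omega$; let $v_{\xi+1}$ be $v_\xi\cap X_\xi$ if this is infinite, and $v_\xi\setminus X_\xi$ otherwise; at a limit $\xi$ let $v_\xi$ be an infinite pseudointersection of $\{v_\eta:\eta<\xi\}$, which exists because $|\xi|<\mathfrak p$. Then $\mathcal U=\{X:\exists\xi\ v_\xi\subseteq^*X\}$ is a nonprincipal ultrafilter. The map $X\mapsto\min\{\xi:v_\xi\subseteq^*X\}$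 is Tukey, since if its values on a set are bounded by $\xi$, then $v_\xi$ bounds the set. The map $\xi\mapsto v_\xi$ is Tukey: if $Y$ is unbounded in $\mathfrak c$ and $X\in\mathcal U$ bounds $\{v_\xi:\xi\in Y\}$, then $X\subseteq^*v_\xi$ for all $\xi<\mathfrak c$, so $X\subseteq^*A$ for all $A\in\mathcal U$, against (1). Hence $\mathcal U\equiv_T\mathfrak c$. Because $\mathrm{cf}(\mathfrak c)>\omega$ (König), countable subsets of $\mathcal U$ are bounded, and $\mathcal U$ is a P-point.

So one long direction is easy. A second, short direction of length $\omega$ can never be added: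

**Proof of Theorem B.** Let $f\colon\mathcal U\to\omega\times Q$ be a Tukey map and suppose that $\mathcal U$ is not a P-point.

**Step 1: normalize the bad sequence.** Some countable subset of $\mathcal U$ has no pseudointersection in $\mathcal U$. Taking finite intersections and removing finite sets, we get $\omega=A_0\supseteq A_1\supseteq\cdots$ in $\mathcal U$ with $\bigcap_nA_n=\emptyset$ such that no $X\in\mathcal U$ satisfies $X\subseteq^*A_n$ for all $n$.

**Step 2: cut $\mathcal U$ into countably many filters in which countable sets are bounded.** Let $\mathcal S_n$ be the set of $A\in\mathcal U$ for which the first coordinate of $f(A)$ is $\le n$, and let $\mathcal G_n\subseteq\mathcal U$ be the filter generated by $\mathcal S_n\cup\{A_0,\dots,A_n\}$ and the cofinite sets. The $\mathcal G_n$ increase and $\bigcup_n\mathcal G_n=\mathcal U$. We claim that every countable subset of $\mathcal G_n$ is bounded in $\mathcal U$. Each of its members includes, modulo a finite set, a finite intersection of members of $\mathcal S_n\cup\{A_0,\dots,A_n\}$; so altogether only countably many members of $\mathcal S_n$ are involved.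 Their $f$-images form a countable subset of $\{0,\dots,n\}\times Q$, which is bounded, by the hypothesis on $Q$. As $f$ is Tukey, these members of $\mathcal S_n$ have a common bound $X\in\mathcal U$, and $X\cap A_n\in\mathcal U$ bounds the given countable set.

**Step 3: produce a partition that every $\mathcal G_{n}$ respects.** By Step 2 and the choice of the $A_m$, for each $n$ not all $A_m$ lie in $\mathcal G_n$. Since the $A_m$ decrease, $A_m\notin\mathcal G_n$ for all large $m$. Choose $0=n_0<n_1<\cdots$ with $A_{n_{i+1}}\notin\mathcal G_{n_i}$ and put $D_i=A_{n_i}\setminus A_{n_{i+1}}$. As $A_0=\omega$ and $\bigcap_nA_n=\emptyset$, the $D_i$ partition $\omega$. If $X\in\mathcal G_{n_i}$, then $X\cap D_i\neq\emptyset$: otherwise $X\cap A_{n_i}\subseteq A_{n_{i+1}}$, and since $X\cap A_{n_i}\in\mathcal G_{n_i}$ this would put $A_{n_{i+1}}$ into $\mathcal G_{n_i}$.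

**Step 4: contradict the ultrafilter property.** Let $E=\bigcup_{i\text{ even}}D_i$. One of $E$, $\omega\setminus E$ lies in $\mathcal U$, hence in $\mathcal G_{n_i}$ for all large $i$. But $E\cap D_i=\emptyset$ for odd $i$ and $(\omega\setminus E)\cap D_i=\emptyset$ for even $i$, contrary to Step 3. So $\mathcal U$ is a P-point.

**Step 5: conclude non-equivalence.** If $\mathcal U\equiv_T\omega\times Q$, then $\omega\le_T\omega\times Q\le_T\mathcal U$, the first via $n\mapsto\langle n,q\rangle$ for a fixed $q\in Q$. The image of $\omega$ under the composed Tukey map is a countable unbounded subset of $\mathcal U$, so $\mathcal U$ is not a P-point, contradicting the first part. For $Q=\mathfrak c$ the hypothesis holds since $\mathrm{cf}(\mathfrak c)>\omega$. $\square$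

From now on the short direction has length $\lambda$, always a **regular uncountable cardinal** of the model under consideration.

## 3. A matrix of sets over finite fibers, and decisive filters

To get type $\lambda\times\mathfrak c$ we want a base of $\mathcal U$ of the form $A_\alpha\cap\hat v_\beta$ ($\alpha<\lambda$, $\beta<\mathfrak c$), with the $A_\alpha$ and the $\hat v_\beta$ both $\subseteq^*$-decreasing. To keep the two directions apart, we let $\mathcal U$ live on a set fibered over $\omega$ with finite fibers $I_n$. The sets $\hat v_\beta$ will be unions of full fibers, and the sets $A_\alpha$ will act inside the fibers.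

Conventions: "filter" means a filter on $\omega$ containing all cofinite sets, and it is *proper* if $\emptyset$ is not in it. We write $v\setminus m$ with $m=\{0,\dots,m-1\}$. Let
$$I_n=\{0,\dots,2^n\},\qquad q_j=2^j+1,$$
so that $|I_n|=q_n$, $q_0=2$ and $q_{j+1}=2q_j-1$.

**Definition 6 (splitting).** A set $B\subseteq I_n$ *splits* $a\subseteq I_n$ if $a\cap B\neq\emptyset\neq a\setminus B$. A family of subsets of $I_n$ is *splittable* if a single $B\subseteq I_n$ splits all its members.

Example. The empty family is splittable, and so is $\{a\}$ if $|a|\ge2$. In $I_1=\{0,1,2\}$ the family $\{\{0,1\},\{1,2\}\}$ is split by $B=\{1\}$, but the family of all three pairs is not splittable, since two of the three points lie on the same side of $B$. The same pigeonhole shows: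
$$\text{if } e\subseteq I_n,\ |e|=2q-1,\ q\ge1,\text{ then } [e]^q=\{a\subseteq e:|a|=q\}\text{ is not splittable.}\tag{2}$$
Indeed, for each $B$ one of $e\cap B$, $e\setminus B$ has at least $q$ elements, so it includes a member of $[e]^q$, which $B$ does not split.

**Definition 7 (towers).** A *tower* is a sequence $\mathbf a=\langle a_\alpha:\alpha<\lambda\rangle$ with $a_\alpha(n)\subseteq I_n$ and $|a_\alpha(n)|\ge2$ for all $n$, such that for $\alpha<\alpha'$ we have $a_{\alpha'}(n)\subseteq a_\alpha(n)$ for all but finitely many $n$.

Example. The constant tower $a_\alpha(n)=I_n$ is a tower, though a useless one, as the next example shows.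

For $B\in\prod_n\mathcal P(I_n)$ put
$$B^0_\alpha=\{n:a_\alpha(n)\subseteq B(n)\},\qquad B^1_\alpha=\{n:a_\alpha(n)\cap B(n)=\emptyset\}.$$
So $n\notin B^0_\alpha\cup B^1_\alpha$ iff $B(n)$ splits $a_\alpha(n)$. Since $a_{\alpha'}(n)\subseteq a_\alpha(n)$ for almost all $n$,
$$B^i_\alpha\subseteq^*B^i_{\alpha'}\quad\text{for }\alpha<\alpha',\ i<2.\tag{3}$$

**Definition 8 (decisive filters).** A proper filter $\mathcal F$ is *decisive* (for the tower $\mathbf a$) if for each $B\in\prod_n\mathcal P(I_n)$ there are $\alpha<\lambda$, $i<2$ with $B^i_\alpha\in\mathcal F$.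

Example. If $B(n)=I_n$ for all $n$, then $B^0_\alpha=\omega$, so every filter decides this $B$. For the constant tower and $B(n)=\{0\}$, both $B^0_\alpha$ and $B^1_\alpha$ are empty, so no filter is decisive for the constant tower. Decisive filters for better towers will be built in Sections 5 to 8.

**Proposition 1.** Suppose $\lambda<\mathfrak p$, $\mathbf a$ is a tower of length $\lambda$, and $\langle v_\beta:\beta<\mathfrak c\rangle$ is a sequence of infinite subsets of $\omega$ with $v_\eta\subseteq^*v_\zeta$ for $\zeta<\eta$. If the filter $\mathcal F$ generated by $\{v_\beta:\beta<\mathfrak c\}$ and the cofinite sets is decisive, then there are $\mathcal U,\mathcal V\in\omega^*$ with $\mathcal U\equiv_T\lambda\times\mathfrak c$ and $\mathcal V\equiv_T\mathfrak c$, where $\mathcal V$ is a finite-to-one image of $\mathcal U$.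

*Proof.* Since the $v_\beta$ decrease modulo finite sets, $X\in\mathcal F$ iff $v_\beta\subseteq^*X$ for some $\beta$.

**Step 1: define $\mathcal U$.** Let $\Omega=\bigcup_n\{n\}\times I_n$, a countable set that we identify with $\omega$. Put $A_\alpha=\{(n,i):i\in a_\alpha(n)\}$, $\hat v=\{(n,i)\in\Omega:n\in v\}$ and $C_{\alpha,\beta}=A_\alpha\cap\hat v_\beta$. Each $C_{\alpha,\beta}$ is infinite, as $a_\alpha(n)\ne\emptyset$ and $v_\beta$ is infinite. Since the $I_n$ are finite, an exceptional finite set of $n$'s contributes only finitely many points. Hence $C_{\alpha',\beta'}\subseteq^*C_{\alpha,\beta}$ for $\alpha\le\alpha'$, $\beta\le\beta'$, and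
$$\mathcal U=\{X\subseteq\Omega:\exists\alpha<\lambda\ \exists\beta<\mathfrak c\ \ C_{\alpha,\beta}\subseteq^*X\}$$
is a proper filter containing all cofinite sets.

**Step 2: $\mathcal U$ is an ultrafilter.** This is what decisiveness is for. Given $X\subseteq\Omega$, let $B(n)=\{i:(n,i)\in X\}$. Then $v_\beta\subseteq^*B^i_\alpha$ for some $\alpha,\beta,i$. If $i=0$, then $a_\alpha(n)\subseteq B(n)$ for almost all $n\in v_\beta$, so $C_{\alpha,\beta}\subseteq^*X$. If $i=1$, then likewise $C_{\alpha,\beta}\subseteq^*\Omega\setminus X$.

**Step 3: $\mathcal U\le_T\lambda\times\mathfrak c$.** For each $X\in\mathcal U$ choose $f(X)=\langle\alpha,\beta\rangle$ with $C_{\alpha,\beta}\subseteq^*X$. If $f[\mathcal X]$ is bounded by $\langle\alpha,\beta\rangle$, then $C_{\alpha,\beta}\subseteq^*X$ for all $X\in\mathcal X$, so $\mathcal X$ is bounded. So $f$ is Tukey.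

**Step 4: $\lambda\times\mathfrak c\le_T\mathcal U$.** We show that $\langle\alpha,\beta\rangle\mapsto C_{\alpha,\beta}$ is Tukey. Let $Y\subseteq\lambda\times\mathfrak c$ be unbounded and suppose that some $X\in\mathcal U$ satisfies $X\subseteq^*C_{\alpha,\beta}$ for all $\langle\alpha,\beta\rangle\in Y$. Fix $\alpha_0,\beta_0$ with $C_{\alpha_0,\beta_0}\subseteq^*X$. One projection of $Y$ is unbounded.

Suppose first that the projection to $\lambda$ is unbounded. Then $C_{\alpha_0,\beta_0}\subseteq^*A_\alpha$ for unboundedly many $\alpha$, hence for all $\alpha<\lambda$. So for each $\alpha$ we have $a_{\alpha_0}(n)\subseteq a_\alpha(n)$ for almost all $n\in v_{\beta_0}$. If $\alpha\ge\alpha_0$, the reverse inclusion holds for almost all $n$, so there is $m_\alpha$ with $a_\alpha(n)=a_{\alpha_0}(n)$ for all $n\in v_{\beta_0}\setminus m_\alpha$. Put $B(n)=\{\min a_{\alpha_0}(n)\}$. Since $\mathcal F$ is decisive, and by (3), there are $\alpha\ge\alpha_0$ and $i$ with $B^i_\alpha\in\mathcal F$. As $\mathcal F$ is proper, there is $n\in B^i_\alpha\cap(v_{\beta_0}\setminus m_\alpha)$. But $a_\alpha(n)=a_{\alpha_0}(n)$ has at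 least two elements and $B(n)$ contains exactly one of them, so $B(n)$ splits $a_\alpha(n)$ and $n\notin B^i_\alpha$. Contradiction.

Suppose now that the projection to $\mathfrak c$ is unbounded. Then $C_{\alpha_0,\beta_0}\subseteq^*\hat v_\beta$ for unboundedly many $\beta$, hence for all $\beta<\mathfrak c$. As $a_{\alpha_0}(n)\ne\emptyset$ for all $n$,
$$v_{\beta_0}\subseteq^*v_\beta\quad\text{for all }\beta<\mathfrak c.\tag{4}$$
We show that (4) is impossible. From (4), $C_{\alpha,\beta_0}\subseteq^*C_{\alpha,\beta}$ for all $\alpha,\beta$, so $\{C_{\alpha,\beta_0}:\alpha<\lambda\}$ generates $\mathcal U$ modulo finite sets. Since $\lambda<\mathfrak p$, there is an infinite $Z\subseteq\Omega$ with $Z\subseteq^*C_{\alpha,\beta_0}$ for all $\alpha<\lambda$. Then $Z\subseteq^*A$ for all $A\in\mathcal U$, against (1).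

Steps 3 and 4 give $\mathcal U\equiv_T\lambda\times\mathfrak c$.

**Step 5: the image $\mathcal V$.** Let $\pi\colon\Omega\to\omega$, $\pi(n,i)=n$. This map is finite-to-one, and the image $\mathcal V=\{v:\hat v\in\mathcal U\}$ is a nonprincipal ultrafilter. As $a_\alpha(n)\neq\emptyset$ for all $n$, we have $C_{\alpha,\beta}\subseteq^*\hat v$ iff $v_\beta\subseteq^*v$. So $v\in\mathcal V$ iff $v_\beta\subseteq^*v$ for some $\beta$. The map $v\mapsto\min\{\beta:v_\beta\subseteq^*v\}$ is Tukey: if its values on a set are bounded by $\beta$, then $v_\beta$ bounds the set. The map $\beta\mapsto v_\beta$ is Tukey: if $Y\subseteq\mathfrak c$ is unbounded and $v\in\mathcal V$ bounds $\{v_\beta:\beta\in Y\}$, take $\beta_0$ with $v_{\beta_0}\subseteq^*v$; then $v_{\beta_0}\subseteq^*v_\beta$ for all $\beta\in Y$, hence for all $\beta$, which is (4) and impossible. So $\mathcal V\equiv_T\mathfrak c$. $\square$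

It remains to force $\mathfrak p=\mathfrak c=\lambda^+$ together with a tower and a chain $\langle v_\beta\rangle$ whose filter is decisive.

## 4. Trapped sets, and why a condition of height one is not enough

Suppose we try to build the chain as in Section 2, making $v_\beta$ at each stage some infinite pseudointersection of the earlier sets, shrunk so as to decide one $B$. This fails because some infinite sets must never be touched.

**Trapped sets.** Assume $\lambda<\mathfrak p$ and let $\mathbf a$ be any tower. The sets $A_\alpha$ have an infinite pseudointersection $Z\subseteq\Omega$. As fibers are finite, $Z$ meets infinitely many of them. Let $v$ be the set of $n$ whose fiber meets $Z$, and choose $i(n)$ with $(n,i(n))\in Z$ for $n\in v$. Put $B(n)=\{i(n)\}$ for $n\in v$ and $B(n)=\emptyset$ otherwise. For each $\alpha$ and almost all $n\in v$ we have $i(n)\in a_\alpha(n)$ and $|a_\alpha(n)|\ge2$, so $B(n)$ splits $a_\alpha(n)$. Thus $(B^0_\alpha\cup B^1_\alpha)\cap v$ is finite for every $\alpha$, and **no decisive filter contains $v$**. Making $\mathfrak p>\lambda$ therefore necessarily creates sets $v$ that are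 fatal for our chain. Properness of the filter generated so far is too weak an induction hypothesis.

**The plan.** We use an iteration of length $\lambda^+$. At stage $\beta$, with $\mathcal F_\beta$ the filter generated by the previous $v_\eta$, choose a decisive $\mathcal D_\beta\supseteq\mathcal F_\beta$ and add a generic $v_\beta$ with $v_\beta\subseteq^*X$ for all $X\in\mathcal D_\beta$. Each $B$ of the final model appears at some stage $\beta$, and then $v_\beta\subseteq^*B^i_\alpha$ for some $\alpha,i$. So the final filter is decisive. The problem is to guarantee at each stage that $\mathcal F_\beta$ *can* be extended to a decisive filter.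

**The height-one condition.** To extend $\mathcal F$, decide one $B$ after another. What permits one step? Write $\mathcal F[X]$ for the filter generated by $\mathcal F\cup\{X\}$. If $\mathcal F[B^i_\alpha]$ is improper for all $\alpha$ and $i$, then $W(\alpha)=\omega\setminus(B^0_\alpha\cup B^1_\alpha)\in\mathcal F$ for all $\alpha$, and $B(n)$ splits $a_\alpha(n)$ whenever $n\in W(\alpha)$. The following condition on $\mathcal F$ forbids this:

$$\begin{aligned}&\text{for every unbounded } S\subseteq\lambda\text{ and } W\colon S\to\mathcal F\text{ there are a finite } c\subseteq S\text{ and } n\in\textstyle\bigcap_{\alpha\in c}W(\alpha)\\&\text{such that }\{a_\alpha(n):\alpha\in c\}\text{ is not splittable.}\end{aligned}\tag{5}$$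

So (5) lets us put one $B^i_\alpha$ into the filter. To continue, we need (5) for the new filter $\mathcal F[B^i_\alpha]$. Suppose that it fails for every pair $(\alpha,i)$, with counterexamples $S_{\alpha,i}$ and $W_{\alpha,i}(\gamma)=W'_{\alpha,i}(\gamma)\cap B^i_\alpha$, where $W'_{\alpha,i}(\gamma)\in\mathcal F$. We would like an $n$ and a finite non-splittable family $\{a_\alpha(n):\alpha\in c\}$, so that some $\alpha\in c$ and $i$ have $n\in B^i_\alpha$. We do not know in advance which $\alpha$ and $i$ these are. So, *for the same $n$ and for every $\alpha\in c$*, we also need finite non-splittable families indexed by subsets of $S_{\alpha,0}$ and of $S_{\alpha,1}$, with $n$ in all the relevant sets $W'$. Condition (5) supplies one finite family and nothing nested after its members, and at this point the argument stops.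

**The way past it.** Ask for the nested configuration outright: first a choice of $\alpha$, then of an element of $S_{\alpha,0}$, then of an element of $S_{\alpha,1}$. That is a tree of height three, so to preserve height one we use height three. The same reasoning preserves heights $k_0,k_1$ from height $1+k_0+k_1$. So we demand the condition for trees of *all* finite heights simultaneously, and the family of demands reproduces itself.

## 5. Good filters

Fix a tower $\mathbf a$ of length $\lambda$. For a finite sequence $t$, $|t|$ is its length, and $\frown$ is concatenation.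

**Definition 9 ($k$-trees and certification).** For $k\ge0$, a *$k$-tree* is a set $T\subseteq\lambda^{\le k}$, closed under initial segments, with $\emptyset\in T$, such that $\mathrm{succ}_T(t)=\{\alpha:t^\frown\alpha\in T\}$ is unbounded in $\lambda$ for each $t\in T$ with $|t|<k$. Let $T^{\max}=T\cap\lambda^k$. A *finite subtree* $F$ of $T$ is a finite subset closed under initial segments with $\emptyset\in F$. It *certifies* $n$ if for every $t\in F$ with $|t|<k$ the family $\{a_\alpha(n):\alpha\in\mathrm{succ}_F(t)\}$ is not splittable.

Since the empty family is splittable, a certifying $F$ has $\mathrm{succ}_F(t)\ne\emptyset$ for each $t\in F$ with $|t|<k$, so each node of $F$ extends to one in $F\cap\lambda^k$. Every node of a $k$-tree $T$ likewise extends to one in $T^{\max}$. Whether $F$ certifies $n$ is absolute between models containing $\mathbf a$.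

Example. The only $0$-tree is $\{\emptyset\}$, and its subtree $\{\emptyset\}$ certifies every $n$. A $1$-tree is an unbounded $S\subseteq\lambda$ hung below a root. For $k=2$, suppose ten ordinals $\alpha$ have $a_\alpha(2)$ running through the ten $3$-element subsets of $I_2=\{0,1,2,3,4\}$, and for each of them there are three ordinals $\gamma$ with $a_\gamma(2)$ running through the pairs in $a_\alpha(2)$. Then $\emptyset$, the $\langle\alpha\rangle$ and the $\langle\alpha,\gamma\rangle$ form a finite tree certifying $2$, by (2) with $5=2\cdot3-1$ at the root and $3=2\cdot2-1$ at the nodes $\langle\alpha\rangle$.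

**Definition 10 (good filters).** A filter $\mathcal F$ is *$k$-good* if for each $k$-tree $T$ and $W\colon T^{\max}\to\mathcal F$ there are $n$ and a finite subtree $F$ of $T$ certifying $n$ with $n\in\bigcap_{t\in F\cap\lambda^k}W(t)$. It is *good* if it is $k$-good for all $k\ge1$. A set $v\subseteq\omega$ is *good* if the filter $\{X:v\subseteq^*X\}$ is good.

Example. Condition (5) is exactly $1$-goodness. For the constant tower no filter is $1$-good, because the family $\{I_n\}$ is splittable for each $n$. A good filter is always proper: otherwise let $W$ be constantly $\emptyset$. Examples of good filters come from Lemma 4 and Lemma 9.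

If $(T,W)$ is a counterexample to $k$-goodness, $T'\subseteq T$ is a $k$-tree, and $W'(t)\subseteq W(t)$ with $W'(t)\in\mathcal F$ for $t\in T'^{\max}$, then $(T',W')$ is a counterexample too. So *we may always shrink trees and values*.

**Lemma 1 (pigeonhole).** If $T$ is a $k$-tree, $|S|<\lambda$ and $c\colon T^{\max}\to S$, there is a $k$-tree $T'\subseteq T$ with $c$ constant on $T'^{\max}$.

*Proof.* By induction on $k$; $k=0$ is trivial. For $k\ge1$ and $\alpha\in\mathrm{succ}_T(\emptyset)$, apply the case $k-1$ to the tree $\{t:\langle\alpha\rangle^\frown t\in T\}$ with the coloring $t\mapsto c(\langle\alpha\rangle^\frown t)$. This gives a $(k-1)$-tree $T'_\alpha$ with a constant color $s_\alpha\in S$. As $\lambda$ is regular and $|S|<\lambda$, one color $s$ equals $s_\alpha$ for unboundedly many $\alpha$. Keep only these $\alpha$ at the root, with $T'_\alpha$ after each. $\square$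

**Lemma 2 (deciding one $B$).** If $\mathcal F$ is good and $B\in\prod_n\mathcal P(I_n)$, there are $\alpha<\lambda$, $i<2$ such that $\mathcal F[B^i_\alpha]$ is good.

*Proof.* Suppose not.

**Step 1: collect the counterexamples.** For all $\alpha,i$ there are $k(\alpha,i)\ge1$, a $k(\alpha,i)$-tree $T_{\alpha,i}$ and $W_{\alpha,i}\colon T_{\alpha,i}^{\max}\to\mathcal F[B^i_\alpha]$ witnessing non-goodness. Shrinking values, assume $W_{\alpha,i}(t)=W'_{\alpha,i}(t)\cap B^i_\alpha$ with $W'_{\alpha,i}(t)\in\mathcal F$. Since $\lambda$ is regular uncountable, there are an unbounded $S\subseteq\lambda$ and $k_0,k_1$ with $k(\alpha,i)=k_i$ for $\alpha\in S$, $i<2$.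

**Step 2: nest them in one tree.** Let $T$ be the $(1+k_0+k_1)$-tree of all initial segments of sequences $\langle\alpha\rangle^\frown t^\frown u$ with $\alpha\in S$, $t\in T_{\alpha,0}^{\max}$, $u\in T_{\alpha,1}^{\max}$. Put $W(\langle\alpha\rangle^\frown t^\frown u)=W'_{\alpha,0}(t)\cap W'_{\alpha,1}(u)\in\mathcal F$. Goodness of $\mathcal F$ gives $n$ and a finite subtree $F$ of $T$ certifying $n$, with $n\in W(s)$ for all maximal $s\in F$.

**Step 3: find the $\alpha$ that $B$ fails to split.** The family $\{a_\alpha(n):\alpha\in\mathrm{succ}_F(\emptyset)\}$ is not splittable, so $B(n)$ does not split all its members. Hence there are $\alpha\in\mathrm{succ}_F(\emptyset)$ and $i<2$ with $n\in B^i_\alpha$.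

**Step 4: read off a contradiction from the part of $F$ above $\langle\alpha\rangle$.** Let $F_0=\{t\in T_{\alpha,0}:\langle\alpha\rangle^\frown t\in F\}$. It is a finite subtree of $T_{\alpha,0}$, and $\mathrm{succ}_{F_0}(t)=\mathrm{succ}_F(\langle\alpha\rangle^\frown t)$ for $t\in F_0$ with $|t|<k_0$. So $F_0$ certifies $n$.

If $i=0$: each $t\in F_0\cap\lambda^{k_0}$ has an extension $\langle\alpha\rangle^\frown t^\frown u$ of full length in $F$, so $n\in W'_{\alpha,0}(t)\cap B^0_\alpha=W_{\alpha,0}(t)$. This contradicts the choice of $T_{\alpha,0},W_{\alpha,0}$.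

If $i=1$: fix any $t\in F_0\cap\lambda^{k_0}$ and let $F_1=\{u\in T_{\alpha,1}:\langle\alpha\rangle^\frown t^\frown u\in F\}$. It is a finite subtree of $T_{\alpha,1}$ with $\mathrm{succ}_{F_1}(u)=\mathrm{succ}_F(\langle\alpha\rangle^\frown t^\frown u)$ for $|u|<k_1$, so it certifies $n$. For $u\in F_1\cap\lambda^{k_1}$ we have $n\in W'_{\alpha,1}(u)\cap B^1_\alpha=W_{\alpha,1}(u)$. This contradicts the choice of $T_{\alpha,1},W_{\alpha,1}$. $\square$

**Lemma 3 (short unions).** If $\langle\mathcal F_\zeta:\zeta<\xi\rangle$ is an increasing sequence of good filters and $\xi<\lambda$ is a limit ordinal, then $\bigcup_{\zeta<\xi}\mathcal F_\zeta$ is good.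

*Proof.* Let $T$ be a $k$-tree and $W\colon T^{\max}\to\bigcup_{\zeta<\xi}\mathcal F_\zeta$. Apply Lemma 1 to $c(t)=\min\{\zeta:W(t)\in\mathcal F_\zeta\}$, which takes fewer than $\lambda$ values. On the resulting $k$-tree $T'$ all values of $W$ lie in one $\mathcal F_\zeta$, and goodness of $\mathcal F_\zeta$ gives the required $n$ and $F\subseteq T'\subseteq T$. $\square$

Lemma 3 does not cover unions of length $\lambda$. There the next lemma takes over: a union of length $\lambda$ that decides everything is good because it is decisive.

**Lemma 4.** Every decisive filter $\mathcal F$ is good.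

*Proof.* For a $k$-tree $T$ and $W\colon T^{\max}\to\mathcal F$ let $G(T,W)$ be the set of $n$ for which some finite subtree $F$ of $T$ certifies $n$ and $n\in\bigcap_{t\in F\cap\lambda^k}W(t)$. We prove by induction on $k\ge0$ the stronger statement that $G(T,W)\in\mathcal F$. As $\mathcal F$ is proper, $G(T,W)$ is then nonempty, which is goodness. For $k=0$, $G(T,W)=W(\emptyset)\in\mathcal F$.

**Step 1: set up the induction step.** Let $k\ge1$. For $\alpha\in\mathrm{succ}_T(\emptyset)$ let $T_\alpha=\{t:\langle\alpha\rangle^\frown t\in T\}$, $W_\alpha(t)=W(\langle\alpha\rangle^\frown t)$ and $G_\alpha=G(T_\alpha,W_\alpha)$. By induction, $G_\alpha\in\mathcal F$. For each $n$ let $S_n=\{\alpha\in\mathrm{succ}_T(\emptyset):n\in G_\alpha\}$.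

**Step 2: show that for $n\notin G(T,W)$ the family $\{a_\alpha(n):\alpha\in S_n\}$ is splittable.** Suppose some finite $c\subseteq S_n$ has $\{a_\alpha(n):\alpha\in c\}$ not splittable. Choose $F_\alpha$ witnessing $n\in G_\alpha$ for $\alpha\in c$. Then $F=\{\emptyset\}\cup\{\langle\alpha\rangle^\frown t:\alpha\in c,\ t\in F_\alpha\}$ is a finite subtree of $T$ certifying $n$, and $n\in W(s)$ for all $s\in F\cap\lambda^k$. So $n\in G(T,W)$. Now let $n\notin G(T,W)$. Since $I_n$ has only finitely many subsets, $\{a_\alpha(n):\alpha\in S_n\}=\{a_\alpha(n):\alpha\in c\}$ for some finite $c\subseteq S_n$, so by what was just shown the whole family is split by some $B(n)\subseteq I_n$.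

**Step 3: decide this $B$.** For $n\in G(T,W)$ put $B(n)=\emptyset$. Choose $\alpha_0,i$ with $B^i_{\alpha_0}\in\mathcal F$, and $\alpha\in\mathrm{succ}_T(\emptyset)$ with $\alpha\ge\alpha_0$. By (3), $B^i_\alpha\in\mathcal F$, so $B^i_\alpha\cap G_\alpha\in\mathcal F$. If $n\in B^i_\alpha\cap G_\alpha$, then $\alpha\in S_n$ and $B(n)$ does not split $a_\alpha(n)$, so $n\in G(T,W)$ by the choice of $B$ in Step 2. Thus $G(T,W)\supseteq B^i_\alpha\cap G_\alpha$ is in $\mathcal F$. $\square$

**Lemma 5.** If $\mathfrak c\le\lambda$, every good filter extends to a decisive (hence good) filter.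

*Proof.* Enumerate $\prod_n\mathcal P(I_n)=\{B_\xi:\xi<\lambda\}$. Build increasing good filters $\mathcal F_\xi$ ($\xi<\lambda$) starting with the given one: let $\mathcal F_{\xi+1}=\mathcal F_\xi[(B_\xi)^i_\alpha]$ with $\alpha,i$ from Lemma 2, and take unions at limits, using Lemma 3. The union $\bigcup_{\xi<\lambda}\mathcal F_\xi$ is proper, since good filters are proper, and it is decisive by construction. It is good by Lemma 4. $\square$

## 6. Goodness in $\sigma$-centered extensions, and the forcing $\mathbb M(\mathcal F)$

All forcings below are ccc. We use the following textbook facts.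

* (F1) Ccc forcing preserves cardinals and cofinalities. So $\lambda$ stays regular uncountable and $\lambda^+$ stays $\lambda^+$.
* (F2) A forcing is *$\sigma$-centered* if it is a union of countably many centered sets, that is, sets in which every finite subset has a lower bound in the forcing. Such forcings are ccc. Two-step iterations and finite support iterations of ccc forcings are ccc.
* (F3) In a finite support iteration of ccc forcings of length $\delta$, if $\mu$ is an infinite cardinal with $\mathrm{cf}(\delta)>\mu$, every subset of $\mu$ in the extension lies in the extension by some proper initial segment of the iteration: a nice name involves at most $\mu$ conditions, each with finite support.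
* (F4) If $\lambda^{\aleph_0}=\lambda$, $2^\lambda=\lambda^+$ and $P$ is ccc with a dense set of size $\le\lambda$, then the extension satisfies $\lambda^{\aleph_0}=\lambda$, in particular $\mathfrak c\le\lambda$, and $2^\lambda=\lambda^+$. Indeed there are at most $\lambda^{\aleph_0}=\lambda$ antichains in the dense set, hence at most $\lambda^{\aleph_0}=\lambda$ nice names for functions $\omega\to\lambda$, and at most $\lambda^\lambda=\lambda^+$ nice names for subsets of $\lambda$.
* (F5) ($\Delta$-system lemma.) If $\langle H_\alpha:\alpha\in S\rangle$ are finite sets, $|S|=\lambda$, there are $S'\subseteq S$ of size $\lambda$ and a finite $H$ with $H_\alpha\cap H_{\alpha'}=H$ for all $\alpha\neq\alpha'$ in $S'$.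

**Lemma 6 (trees of conditions).** Let $k\ge1$ and let $q\in Q$ force that $\dot T$ is a $k$-tree and $\dot W$ is a function on $\dot T^{\max}$ with values in a ground model set. Then there are, in the ground model, a $k$-tree $T$, and for $t\in T^{\max}$ conditions $q_t\le q$ and objects $W(t)$, such that $q_t\Vdash t\in\dot T$ and $\dot W(t)=W(t)$.

*Proof.* Put $q_\emptyset=q$. Suppose $q_t\Vdash t\in\dot T$ with $|t|<k$. The set $S_t$ of all $\alpha$ such that some $r\le q_t$ forces $t^\frown\alpha\in\dot T$ is unbounded in $\lambda$: given $\gamma<\lambda$, $q_t$ forces that some $\alpha>\gamma$ is in $\mathrm{succ}_{\dot T}(t)$, and some $r\le q_t$ decides such an $\alpha$. For $\alpha\in S_t$ choose such an $r$ as $q_{t^\frown\alpha}$, and if $|t|+1=k$ let it also decide $\dot W(t^\frown\alpha)$, with value $W(t^\frown\alpha)$. Let $T$ be the set of all $t$ reached. $\square$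

**Lemma 7.** If $\mathcal F$ is good and $Q$ is $\sigma$-centered, then $Q$ forces that the filter generated by $\mathcal F$ is good.

*Proof.* Let $Q=\bigcup_{j<\omega}Q_j$ with $Q_j$ centered. Suppose $q$ forces $\dot T,\dot W$ to be a counterexample to $k$-goodness. Each set in the generated filter includes a member of $\mathcal F$, so by shrinking values we may assume $\dot W(t)\in\mathcal F$. Take $T,q_t,W$ from Lemma 6, so that $W\colon T^{\max}\to\mathcal F$. By Lemma 1, applied in the ground model, we may assume that all $q_t$, $t\in T^{\max}$, lie in one $Q_j$. Goodness of $\mathcal F$ gives $n$ and a finite subtree $F$ of $T$ certifying $n$, with $n\in\bigcap_{t\in F\cap\lambda^k}W(t)$. Let $q^*$ be a common lower bound of the finitely many $q_t$, $t\in F\cap\lambda^k$. Every node of $F$ extends to one in $F\cap\lambda^k$, so $q^*$ forces $F\subseteq\dot T$, and it forces $n\in\dot W(t)$ for all $t\in F\cap\lambda^k$. This contradicts the choice of $\dot T,\dot W$. $\square$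

**Definition 11 (the forcing $\mathbb M(\mathcal F)$).** For a proper filter $\mathcal F$, $\mathbb M(\mathcal F)$ is the set of pairs $(s,X)$, $s\in[\omega]^{<\omega}$, $X\in\mathcal F$, with every element of $s$ below every element of $X$. Put $(s',X')\le(s,X)$ iff $s\subseteq s'$, $X'\subseteq X$ and $s'\setminus s\subseteq X$. The generic set is $v=\bigcup\{s:(s,X)\in G\}$.

Example. If $\mathcal F$ is generated by the set of even numbers and the cofinite sets, then $(\{2,6\},\{10,12,14,\dots\})\le(\{2\},\{4,6,8,\dots\})$. The second condition promises that $v\setminus\{2\}$ consists of even numbers $\ge4$.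

Conditions with the same first coordinate are centered: $(s,X_1),\dots,(s,X_l)$ have the lower bound $(s,X_1\cap\dots\cap X_l)$. So $\mathbb M(\mathcal F)$ is $\sigma$-centered. All $X\in\mathcal F$ are infinite, and $(s\cup\{n\},X\setminus(n+1))\le(s,X)$ for $n\in X$, so $v$ is infinite. If $(s,Y)\in G$, then $v\setminus s\subseteq Y$. Since $(s,Y\cap X)\le(s,Y)$ for $X\in\mathcal F$, density gives $v\subseteq^*X$ for all $X\in\mathcal F$.

**Lemma 8.** If $\mathcal F$ is good, then $\mathbb M(\mathcal F)$ forces that $v$ is good.

*Proof.* Suppose not. Then in some extension there are a $k$-tree and a function $W$ from its maximal nodes to $\{X:v\subseteq^*X\}$ that witness non-goodness. Apply Lemma 1 in the extension to $t\mapsto$ the least $m$ with $v\setminus m\subseteq W(t)$. On the thinned tree a single $m$ works, so no $n\in v\setminus m$ is certified by a finite subtree. Hence some condition $q$ forces, for some $k\ge1$, $m$ and $\dot T$: $\dot T$ is a $k$-tree and no $n\in v\setminus m$ is certified by a finite subtree of $\dot T$.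

Take $T$ and $q_t=(s_t,X_t)\le q$ from Lemma 6 (with a constant $\dot W$). By Lemma 1 assume $s_t=s$ for all $t\in T^{\max}$. Goodness of $\mathcal F$ applied to $t\mapsto X_t\setminus m$ gives $n\ge m$ and a finite subtree $F$ of $T$ certifying $n$ with $n\in\bigcap_{t\in F\cap\lambda^k}X_t$. In particular $n$ is above all elements of $s$. So $(s\cup\{n\},\bigcap_{t\in F\cap\lambda^k}X_t\setminus(n+1))$ is a condition. It extends every $q_t$, $t\in F\cap\lambda^k$. Hence it forces $F\subseteq\dot T$ and $n\in v\setminus m$, a contradiction. $\square$

## 7. A generic tower for which the cofinite filter is good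

The iteration has to start with some good filter, and we obtain one by adding the tower generically.

Let $R$ be the set of $r=(N,H,\langle a^r_\beta:\beta\in H\rangle)$ with $N\in\omega$, $H\in[\lambda]^{<\omega}$, and $a^r_\beta(n)\subseteq I_n$, $|a^r_\beta(n)|\ge2$ for $\beta\in H$, $n<N$. Put $r'\le r$ iff $N'\ge N$, $H'\supseteq H$, $a^{r'}_\beta\restriction N=a^r_\beta$ for $\beta\in H$, and $a^{r'}_{\beta'}(n)\subseteq a^{r'}_\beta(n)$ whenever $\beta<\beta'$ are in $H$ and $n\in[N,N')$.

This relation is transitive: if $r''\le r'\le r$, $\beta<\beta'$ are in $H$ and $n\in[N,N'')$, then the inclusion at $n$ follows from $r'\le r$ if $n<N'$, and from $r''\le r'$ and $H\subseteq H'$ if $n\ge N'$. Conditions with the same $N$ that agree on the common part of their $H$'s are compatible: take the union, which adds no new $n$. Given uncountably many conditions, we may therefore fix $N$, apply the $\Delta$-system lemma to the $H$'s, and fix the values on the root (countably many possibilities). So $R$ is ccc. Also $|R|=\lambda$. Using the values $I_n$, which have size $\ge2$, one can increase $N$ and $H$ freely. So the generic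 object is a sequence $\mathbf a=\langle a_\alpha:\alpha<\lambda\rangle$. If $\alpha<\alpha'$ and $r\in G_R$ has $\alpha,\alpha'\in H^r$, then $a_{\alpha'}(n)\subseteq a_\alpha(n)$ for all $n\ge N^r$. So $\mathbf a$ is a tower.

**Lemma 9.** $R$ forces that the cofinite filter is good with respect to the generic tower.

Consider first height one, with conditions $r_\alpha\Vdash\alpha\in\dot S$ for unboundedly many $\alpha$. Make the sets $H_\alpha$ a $\Delta$-system with root $H$, with common $N\ge1$, common values on $H$, and all of $b_\alpha=H_\alpha\setminus H$ above $H$, where $\alpha\in b_\alpha$. Pick three such conditions and amalgamate them, adding the new level $N$. On $H$ use a $3$-element set $e\subseteq I_N$, and on the three blocks $b_\alpha$ the three pairs in $e$. Values decrease along each $H_\alpha$, so the amalgam extends all three conditions; no relation is required between different blocks. The three pairs are not splittable, so $N$ is certified. The general proof does this along a tree, with $q_k,q_{k-1},\dots,q_0$ as the sizes.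

*Proof.* Suppose not. A function to the cofinite filter can be thinned by Lemma 1 in the extension, applied to $t\mapsto$ the least $m$ with $\omega\setminus m\subseteq W(t)$. So some $r_*$ forces, for some $k\ge1$, $m$ and $\dot T$: $\dot T$ is a $k$-tree and no $n\ge m$ is certified by a finite subtree of $\dot T$. By Lemma 6 get a $k$-tree $T$ and $r_t=(N_t,H_t,\mathbf a_t)\le r_*$ with $r_t\Vdash t\in\dot T$ for $t\in T^{\max}$. Extending the $r_t$, assume $N_t\ge\max(m,k)$ and that all entries of $t$ lie in $H_t$.

**Step 1: thin $T$ so that the conditions cohere.** By downward recursion on levels $j=k-1,\dots,0$ we shrink $\mathrm{succ}_T(t)$ to an unbounded subset for each $t$ with $|t|=j$ and define $(N_t,H_t,\mathbf a_t)$, keeping the property that all entries of $t$ lie in $H_t$, so that for $\alpha\neq\alpha'$ in $\mathrm{succ}_T(t)$: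

* $H_{t^\frown\alpha}\cap H_{t^\frown\alpha'}=H_t$, $N_{t^\frown\alpha}=N_t$ and $\mathbf a_{t^\frown\alpha}\restriction H_t=\mathbf a_t$;
* with $b_{t^\frown\alpha}:=H_{t^\frown\alpha}\setminus H_t$, we have $\alpha\in b_{t^\frown\alpha}$, and all elements of $b_{t^\frown\alpha}$ exceed all elements of $H_t$.

For the first item apply (F5) to the sets $H_{t^\frown\alpha}$, let $H_t$ be the root, and use the pigeonhole principle: there are only countably many possibilities for $N_{t^\frown\alpha}$ and $\mathbf a_{t^\frown\alpha}\restriction H_t$. The entries of $t$ lie in every $H_{t^\frown\alpha}$, hence in $H_t$. For the second item note that $\alpha\in H_{t^\frown\alpha}$, that $H_t$ is finite, and that the sets $b_{t^\frown\alpha}$ are pairwise disjoint. So at most finitely many $\alpha$ satisfy $\alpha\in H_t$, and fewer than $\lambda$ many $\alpha$ satisfy $b_{t^\frown\alpha}\cap(\sup H_t+1)\neq\emptyset$, since each of the fewer than $\lambda$ ordinals $\le\sup H_t$ is in at most one $b_{t^\frown\alpha}$. Discard all these $\alpha$.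

At the end $N_t=N_\emptyset=:N$ for all $t\in T$, with $N\ge\max(m,k)$, and $\mathbf a_t\restriction H_w=\mathbf a_w$ for initial segments $w$ of $t$.

**Step 2: choose a finite subtree with disjoint blocks.** Choose a finite subtree $F$ of $T$, adding nodes one at a time, parents first, such that each $t\in F$ with $|t|=j<k$ has exactly $\binom{q_{k-j}}{q_{k-j-1}}$ successors in $F$, and each new node $t^\frown\alpha$ has $b_{t^\frown\alpha}$ disjoint from all previously chosen $H_u$. This is possible because the sets $b_{t^\frown\alpha}$, $\alpha\in\mathrm{succ}_T(t)$, are pairwise disjoint, so only finitely many of them meet a given finite set. Then the blocks $H_\emptyset$ and $b_u$ ($u\in F\setminus\{\emptyset\}$) are pairwise disjoint, and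
$$H_t=H_\emptyset\cup b_{t\restriction1}\cup b_{t\restriction2}\cup\dots\cup b_t\qquad(t\in F),\tag{6}$$
with these blocks in increasing order, by the second item of Step 1.

**Step 3: choose the values at level $N$.** Choose $e_\emptyset\subseteq I_N$ of size $q_k$, possible since $q_k\le q_N=|I_N|$. Given $e_t$ of size $q_{k-j}$, where $t\in F$, $|t|=j<k$, let $\alpha\mapsto e_{t^\frown\alpha}$ be a bijection from $\mathrm{succ}_F(t)$ onto $[e_t]^{q_{k-j-1}}$. Since $|e_t|=2q_{k-j-1}-1$, fact (2) says that $\{e_{t^\frown\alpha}:\alpha\in\mathrm{succ}_F(t)\}$ is not splittable. All $e_t$ have size at least $q_0=2$, and $e_t\subseteq e_w$ for $w$ an initial segment of $t$.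

**Step 4: amalgamate.** Let $r$ have $N^r=N+1$ and $H^r=\bigcup_{t\in F}H_t$, with values below $N$ given by the $\mathbf a_t$, and
$$a^r_\beta(N)=e_\emptyset\ \text{ for }\beta\in H_\emptyset,\qquad a^r_\beta(N)=e_u\ \text{ for }\beta\in b_u,\ u\in F\setminus\{\emptyset\}.$$
The values below $N$ are well defined: if $\beta\in H_t\cap H_u$, then by (6) and disjointness of the blocks $\beta$ lies in $H_w$ for some common initial segment $w$ of $t$ and $u$, and both $\mathbf a_t$ and $\mathbf a_u$ agree with $\mathbf a_w$ there. So $r\in R$. Let $t\in F\cap\lambda^k$. Along the increasing enumeration of $H_t$, the values at $N$ run through $e_\emptyset\supseteq e_{t\restriction1}\supseteq\dots\supseteq e_t$ in this order, by (6). So $r\le r_t$.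

**Step 5: contradiction.** Every node of $F$ extends to one in $F\cap\lambda^k$, so $r\Vdash F\subseteq\dot T$. If $\alpha\in\mathrm{succ}_F(t)$, then $\alpha\in b_{t^\frown\alpha}$, so $a^r_\alpha(N)=e_{t^\frown\alpha}$. By Step 3, $r$ forces that $F$ certifies $N\ge m$. Since $r\le r_*$, this is a contradiction. $\square$

## 8. The iteration of length $\lambda^+$

Let $V\models\lambda^{\aleph_0}=\lambda$, $2^\lambda=\lambda^+$, let $\kappa=\lambda^+$, and let $M_0=V[G_R]$ with generic tower $\mathbf a$. Since $R$ is ccc of size $\lambda$, (F4) gives $\lambda^{\aleph_0}=\lambda$ and $2^\lambda=\lambda^+$ in $M_0$. In $M_0$ we define a finite support iteration $\langle\mathbb P_\beta,\dot Q_\beta:\beta<\kappa\rangle$, with limit $\mathbb P_\kappa$. Write $M_\beta=M_0[G_\beta]$. At stage $\beta$ we add, among other things, a set $v_\beta\subseteq\omega$. Let $\mathcal F_\beta\in M_\beta$ be the filter generated by the cofinite sets and $\{v_\eta:\eta<\beta\}$. Inductively, we maintain for $\beta<\kappa$: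

* (a) $\mathbb P_\beta$ is ccc with a dense set of size $\le\lambda$. Hence, by (F4), $M_\beta\models\lambda^{\aleph_0}=\lambda$, $\mathfrak c\le\lambda$ and $2^\lambda=\lambda^+$.
* (b) $v_\eta$ is infinite and $v_\eta\subseteq^*v_\zeta$ for $\zeta<\eta<\beta$.
* (c) $\mathcal F_\beta$ is good in $M_\beta$.

**The forcing at stage $\beta$.** Let $Q_\beta=\mathbb M(\mathcal D_\beta)*\mathbb M(\mathcal E_\beta)$. Here $\mathcal D_\beta\supseteq\mathcal F_\beta$ is a decisive filter in $M_\beta$, which exists by (a), (c) and Lemma 5 applied in $M_\beta$, and $v_\beta$ is the $\mathbb M(\mathcal D_\beta)$-generic set. $\mathcal E_\beta$ is the filter generated in $M_\beta[v_\beta]$ by the cofinite sets and a family $\mathcal H\in M_\beta$, $\mathcal H\subseteq[\omega]^\omega$, of size $\le\lambda$, all of whose finite intersections are infinite, handed down by bookkeeping. So $\mathcal E_\beta$ is proper and $\mathbb M(\mathcal E_\beta)$ adds an infinite pseudointersection of $\mathcal H$. The first factor extends our chain, and the second makes $\mathfrak p$ large.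

**The bookkeeping.** Each $M_\gamma$, $\gamma<\kappa$, has at most $\mathfrak c^\lambda\le2^\lambda=\kappa$ such families. Fix (names for) enumerations $\langle\mathcal H_{\gamma,\xi}:\xi<\kappa\rangle$ of them and a surjection $\beta\mapsto(\gamma,\xi)$ of $\kappa$ onto $\kappa\times\kappa$ with $\gamma\le\beta$, and hand down $\mathcal H_{\gamma,\xi}$ at stage $\beta$. Then every such family of every $M_\gamma$, $\gamma<\kappa$, is handed down at some stage.

**Lemma 10.** (a), (b) and (c) hold for all $\beta<\kappa$.

*Proof.* **Step 1: (a), so that Lemma 5 applies in every $M_\beta$.** Both factors of $Q_\beta$ are $\sigma$-centered, so $Q_\beta$ is ccc, and finite support iterations of ccc forcings are ccc. In $M_\beta$, $\mathbb M(\mathcal D_\beta)$ has size $\le\mathfrak c\le\lambda$. By (F4), $\mathfrak c\le\lambda$ also in $M_\beta[v_\beta]$, so $\mathbb M(\mathcal E_\beta)$ has size $\le\lambda$ there. Let $\dot h$ be a name for a surjection of $\lambda$ onto $\mathbb M(\dot{\mathcal E}_\beta)$. The pairs $(p,\dot h(\xi))$ with $p\in\mathbb M(\mathcal D_\beta)$, $\xi<\lambda$ are dense in $Q_\beta$, because below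 any $(p,\tau)$ some $p'\le p$ and some $\xi$ satisfy $p'\Vdash\tau=\dot h(\xi)$. So $Q_\beta$ has a dense subset of size $\le\lambda$. Replace $\dot Q_\beta$ by an isomorphic copy of this dense subset, together with the trivial condition, with underlying set included in $\lambda$. Then the conditions all of whose nontrivial coordinates are canonical names $\check\xi$, $\xi<\lambda$, are dense in $\mathbb P_\beta$ for every $\beta\le\kappa$. This follows by induction. If $\beta$ is a limit, the support of a condition is bounded in $\beta$, so a smaller stage applies. If $\beta=\gamma+1$, extend $p\restriction\gamma$ to decide $p(\gamma)=\check\xi$, and then extend it to a condition of the required form in $\mathbb P_\gamma$. For $\beta<\lambda^+$ there are at most $\lambda$ such conditions, since they are given by finite partial functions from $\beta$ to $\lambda$.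

**Step 2: (b), so that $\mathcal F_\beta$ is generated by a chain.** If $\zeta<\eta$, then $v_\zeta\in\mathcal F_\eta\subseteq\mathcal D_\eta$, hence $v_\eta\subseteq^*v_\zeta$. Also $v_\eta$ is infinite. Consequently, for $\beta>0$, every $X\in\mathcal F_\beta$ satisfies $v_\eta\subseteq^*X$ for some $\eta<\beta$, and $\mathcal F_\beta$ is proper.

**Step 3: (c) for $\beta=0$ and at successors.** $\mathcal F_0$ is the cofinite filter, which is good in $M_0$ by Lemma 9. For $\beta+1$: $\mathcal D_\beta$ is good by Lemma 4, so $v_\beta$ is good in $M_\beta[v_\beta]$ by Lemma 8. By Lemma 7 for the $\sigma$-centered forcing $\mathbb M(\mathcal E_\beta)$, the filter generated by $v_\beta$ and the cofinite sets is good in $M_{\beta+1}$. By (b) this filter is $\mathcal F_{\beta+1}$.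

**Step 4: (c) at limits $\delta$ of uncountable cofinality.** Here decisiveness does the work. $\mathcal F_\delta$ is proper. Let $B\in\prod_n\mathcal P(I_n)$ be in $M_\delta$. By (F3), $B\in M_\beta$ for some $\beta<\delta$. So $B^i_\alpha\in\mathcal D_\beta$ for some $\alpha,i$, whence $v_\beta\subseteq^*B^i_\alpha$ and $B^i_\alpha\in\mathcal F_\delta$. So $\mathcal F_\delta$ is decisive in $M_\delta$, hence good by Lemma 4.

**Step 5: (c) at limits $\delta$ of countable cofinality.** New trees and new reals appear at such a $\delta$ that are in no earlier model, so Step 4 is not available. Instead we pull a tree back to an earlier model. Let $K\in M_0$ be a countable cofinal subset of $\delta$. In $M_\delta$ let $T$ be a $k$-tree ($k\ge1$) and $W\colon T^{\max}\to\mathcal F_\delta$, with names $\dot T,\dot W$.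

For $t\in T^{\max}$ choose, by Step 2, $\eta\in K$ and $m\in\omega$ with $v_\eta\setminus m\subseteq W(t)$. Choose $q_t\in G_\delta$ forcing "$t\in\dot T^{\max}$ and $\dot v_\eta\setminus m\subseteq\dot W(t)$", and $\xi\in K$ with $\xi>\eta$ and $\mathrm{supp}(q_t)\subseteq\xi$. There are only countably many triples $(\eta,m,\xi)$, so by Lemma 1 in $M_\delta$ there is a $k$-tree $T'\subseteq T$ on whose maximal nodes $(\eta,m,\xi)$ is constant. Fix this triple. Identify $\mathbb P_\xi$ with the set of conditions of $\mathbb P_\delta$ with support in $\xi$, and in $M_\xi$ let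
$$E=\{t\in\lambda^k:\exists q\in G_\xi\ \ q\Vdash_{\mathbb P_\delta}\text{“}t\in\dot T^{\max}\text{ and }\dot v_\eta\setminus m\subseteq\dot W(t)\text{''}\}.$$
We have $E\in M_\xi$ since the forcing relation is definable in $M_0$. For $t\in T'^{\max}$ we have $q_t\in G_\xi$, so $T'^{\max}\subseteq E$. Since $G_\xi\subseteq G_\delta$, we have $E\subseteq T^{\max}$, and $v_\eta\setminus m\subseteq W(t)$ for $t\in E$.

The tree $T'$ need not lie in $M_\xi$, so we extract a tree from $E$ inside $M_\xi$. In $M_\xi$, call $t\in\lambda^k$ *nice* if $t\in E$, and call $t\in\lambda^j$, $j<k$, *nice* if $t^\frown\alpha$ is nice for unboundedly many $\alpha<\lambda$. By downward induction on length, all nodes of $T'$ are nice: its maximal nodes are in $E$, and a lower node has unboundedly many successors in $T'$. In particular $\emptyset$ is nice. So the set $T''$ of all $t\in\lambda^{\le k}$ all of whose initial segments, including $t$, are nice is a $k$-tree in $M_\xi$. Moreover $T''^{\max}\subseteq E\subseteq T$, and since every node of $T''$ extends to one in $T''^{\max}$, we get $T''\subseteq T$.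

As $\eta<\xi$, $v_\eta\setminus m\in\mathcal F_\xi$. By induction $\mathcal F_\xi$ is good in $M_\xi$. Apply this to $T''$ and the constant function with value $v_\eta\setminus m$: there are $n\in v_\eta\setminus m$ and a finite subtree $F$ of $T''\subseteq T$ certifying $n$. For $t\in F\cap\lambda^k\subseteq E$ we have $n\in v_\eta\setminus m\subseteq W(t)$. So $\mathcal F_\delta$ is good in $M_\delta$. $\square$

## 9. The model $M_\kappa$: $\mathfrak p=\mathfrak c=\lambda^+$ and a decisive chain

**Proof of Theorem A.** $M_\kappa$ is a ccc extension of $V$, by $R*\mathbb P_\kappa$. It remains to compute $\mathfrak p$ and $\mathfrak c$ there and to verify the hypotheses of Proposition 1.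

**Step 1: $\mathfrak p\ge\lambda^+$.** Let $\mathcal H\in M_\kappa$, $\mathcal H\subseteq[\omega]^\omega$ have size $\le\lambda$, with all finite intersections infinite. It can be coded by a subset of $\lambda\times\omega$. As $\mathrm{cf}(\kappa)=\kappa>\lambda$, (F3) gives $\mathcal H\in M_\beta$ for some $\beta<\kappa$. So $\mathcal H$ is handed down at some stage and gets an infinite pseudointersection.

**Step 2: $\mathfrak c\le\lambda^+$.** By Step 1 of the proof of Lemma 10, $\mathbb P_\kappa$ has a dense set of size $\le\kappa$, given by finite partial functions from $\kappa$ to $\lambda$. In $M_0$, every function $\omega\to\kappa$ is bounded, so $\kappa^{\aleph_0}=\kappa\cdot\lambda^{\aleph_0}=\kappa$. Hence there are at most $\kappa^{\aleph_0}=\kappa$ antichains in the dense set and at most $\kappa$ nice names for subsets of $\omega$, so $\mathfrak c\le\kappa$. With Step 1 and $\mathfrak p\le\mathfrak c$ we get $\mathfrak p=\mathfrak c=\kappa=\lambda^+$ in $M_\kappa$.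

**Step 3: the chain $\langle v_\beta:\beta<\kappa\rangle$ is decisive.** Let $\mathcal F_\kappa$ be the filter generated by $\{v_\beta:\beta<\kappa\}$ and the cofinite sets. By (b) the $v_\beta$ are infinite and $\subseteq^*$-decreasing, so $\mathcal F_\kappa$ is proper. If $B\in\prod_n\mathcal P(I_n)$ is in $M_\kappa$, then by (F3) $B\in M_\beta$ for some $\beta<\kappa$, so $B^i_\alpha\in\mathcal D_\beta$ for some $\alpha,i$, and $v_\beta\subseteq^*B^i_\alpha$. So $\mathcal F_\kappa$ is decisive in $M_\kappa$.

**Step 4: apply Proposition 1.** In $M_\kappa$ we have $\lambda<\lambda^+=\mathfrak p$ and $\kappa=\mathfrak c$, the tower $\mathbf a$ has length $\lambda$, and the filter of $\langle v_\beta:\beta<\mathfrak c\rangle$ is decisive. Proposition 1 gives $\mathcal U,\mathcal V\in\omega^*$ with $\langle\mathcal U,\supseteq^*\rangle\equiv_T\lambda\times\mathfrak c$ and $\langle\mathcal V,\supseteq^*\rangle\equiv_T\mathfrak c$, where $\mathcal V$ is a finite-to-one image of $\mathcal U$. $\square$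

**The case $\lambda=\omega_1$.** Start with $V\models\mathrm{GCH}$. Then $\omega_1^{\aleph_0}=\omega_1$ and $2^{\omega_1}=\omega_2$, so Theorem A applies: $M_{\omega_2}$ satisfies $\omega_1<\mathfrak p=\mathfrak c=\omega_2$ and contains $\mathcal U\in\omega^*$ with $\langle\mathcal U,\supseteq^*\rangle\equiv_T\omega_1\times\mathfrak c$. So the answer to the Question is yes.
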